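
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Quadratic twists of constant del Pezzo fibrations of degree $2$ and rationality}


\begin{abstract}
Let $f$ be a ternary quartic form defining a smooth plane curve, and let $\alpha,\beta$ be binary forms of degree $n$ such that $\alpha\beta$ has $2n$ distinct zeros. We prove that for $n\ge 2$ the threefold $\{\alpha t^2+\beta f=0\}\subset\mathbb P^1\times\mathbb P(1,1,1,2)$ is not rational. When $f$ is the Klein quartic, this proves a conjecture of Abban on a series of threefolds with an action of $\operatorname{PSL}_2(\mathbb F_7)$. Up to isogeny the intermediate Jacobian of a smooth model is a product of Jacobians of curves, so the obstruction is integral: it lies in the way in which $2n$ copies of the Jacobian of the quartic are glued inside $H^3$.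
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We work over $\mathbb C$. Let $u,v$ be homogeneous coordinates on $\mathbb P^1$, and let $x,y,z,t$ be weighted homogeneous coordinates of weights $1,1,1,2$ on $\mathbb P(1,1,1,2)$. Let $f(x,y,z)$ be a quartic form whose zero locus $B=\{f=0\}\subset\mathbb P^2$ is a smooth curve. For binary forms $\alpha,\beta$ in $u,v$ of the same degree $n$ consider
\[
\mathcal Z_{\alpha,\beta}=\{\alpha(u,v)\,t^2+\beta(u,v)\,f(x,y,z)=0\}\subset\mathbb P^1\times\mathbb P(1,1,1,2).
\]
Over a point of $\mathbb P^1$ where $\alpha\beta\ne0$, the fiber is a double cover of $\mathbb P^2$ branched along $B$, that is, a del Pezzo surface of degree $2$. All these fibers are isomorphic to each other; what varies is the square root of $-\beta/\alpha$ that one needs in order to write the isomorphism. So $\mathcal Z_{\alpha,\beta}$ is a \emph{quadratic twist} of a constant family, and the twist is measured by the points of $\mathbb P^1$ at which $\alpha\beta$ vanishes to odd order. For which twists is the threefold rational?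

The question comes from the Klein quartic $f=x^3y+y^3z+z^3x$. Here $\operatorname{PSL}_2(\mathbb F_7)$ acts on $x,y,z$ preserving $f$, and hence acts on every $\mathcal Z_{\alpha,\beta}$, fiberwise over $\mathbb P^1$. If one of these threefolds is rational, the action gives a subgroup of the Cremona group of rank $3$ isomorphic to $\operatorname{PSL}_2(\mathbb F_7)$. For general $\alpha,\beta$ of degree $n$ (meaning that each has $n$ distinct zeros and that they have no common zero) denote the threefold by $\mathcal X'_n$.

Two cases are easy, and known to be rational. For $n=0$ the family is constant, and $\mathcal X'_0$ is the product of $\mathbb P^1$ and a del Pezzo surface. For $n=1$ the equation can be solved for the coordinate of the base, $u/v=t^2/f$ in suitable coordinates, so projection to $\mathbb P(1,1,1,2)$ is birational. For $n\ge 2$ neither argument applies, and Abban \cite{Abban} conjectured that $\mathcal X'_n$ is then irrational. We prove this, in the following form.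

\begin{theorem}\label{thm:main}
Let $f(x,y,z)$ be a quartic form with $B=\{f=0\}\subset\mathbb P^2$ smooth. Let $n\ge2$, and let $\alpha,\beta$ be forms of degree $n$ in $u,v$ such that $\alpha\beta$ has $2n$ distinct zeros. Then $\{\alpha t^2+\beta f=0\}\subset\mathbb P^1\times\mathbb P(1,1,1,2)$ is not rational.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $f$ be as in Theorem~\ref{thm:main}, and let $\alpha,\beta$ be nonzero forms of the same degree in $u,v$. Let $Z$ be the component of $\{\alpha t^2+\beta f=0\}$ dominating $\mathbb P^1$, and let $2m$ be the number of points of $\mathbb P^1$ at which $\alpha\beta$ vanishes to odd order. Then $Z$ is rational if and only if $m\le1$.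
\end{theorem}

The number $2m$ is even because $\alpha\beta$ has even degree.

\begin{corollary}\label{cor:klein}
The threefold $\mathcal X'_n$ is rational for $n=0,1$ and irrational for every $n\ge2$.
\end{corollary}

\begin{proof}
The genericity conditions say exactly that $\alpha\beta$ has $2n$ distinct zeros, so $m=n$ in Theorem~\ref{thm:all}. A component of $\mathcal X'_n$ that does not dominate $\mathbb P^1$ would be a whole fiber $\{p\}\times\mathbb P(1,1,1,2)$, and then $\alpha$ and $\beta$ would both vanish at $p$; so $Z=\mathcal X'_n$. It remains to see that the Klein quartic is smooth. At a singular point $xf_x=yf_y=zf_z=0$. In terms of $P=x^3y$, $Q=y^3z$, $T=z^3x$ this reads $3P+T=P+3Q=Q+3T=0$, hence $P=-3Q=9T=-27P$ and $P=Q=T=0$. So two of the coordinates vanish; but at $(1:0:0)$ we have $f_y=x^3\ne0$, and the other two coordinate points follow by cyclic symmetry.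
\end{proof}

\paragraph{The idea.}
We use the criterion of Clemens and Griffiths: if a smooth projective threefold $X$ is rational, its intermediate Jacobian is a product of Jacobians of curves. Our threefold has a smooth model $X$ which is a resolution of $(C\times S)/\tau$, where $S=\{w^2=f\}$, $C$ is the hyperelliptic curve $s^2=-\alpha\beta$, and $\tau$ changes the signs of $s$ and $w$. The $2n$ branch points of $C\to\mathbb P^1$ give $2n$ disjoint ruled surfaces in $X$ over $B$. They contribute $2n$ mutually orthogonal copies $A_p$ of $H^1(B,\mathbb Z)$, with doubled form, to the lattice $L=H^3(X,\mathbb Z)/\mathrm{tors}$. We shall see that $J(X)$ is \emph{isogenous} to $J(C)^7\times J(B)^{2n}$, so up to isogeny there is no obstruction. The integral structure is another matter.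
\begin{itemize}
\item The copies $A_p$ are glued: half the sum of the $2n$ copies of any $a\in H^1(B,\mathbb Z)$ is integral. For $n\ge 2$ no half-sum over a nonempty proper subset of the copies is integral for all $a$ (Sections~\ref{sec:lattice} and \ref{sec:glue}).
\item Each $A_p$ defines a reflection $\rho_p$, equal to $-1$ on $A_p$ and to $+1$ on $A_p^\perp$, which preserves $L$. These reflections generate a group $(\mathbb Z/2)^{2n}$ of automorphisms of $J(X)$.
\end{itemize}
If $J(X)$ were a product of Jacobians, the gluing, together with the reflections, would force all $A_p$ into the Jacobian of a single curve $D$. By the Torelli theorem the $\rho_p$ would then be, up to sign, commuting involutions of $D$, and they would make $B$ hyperelliptic. But a smooth plane quartic is not hyperelliptic.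

The case $n=1$, where $X$ is rational, is worked out by hand in Example~\ref{ex:one}; it shows which configuration must be excluded when $n\ge2$.

\section{Facts that are used}\label{sec:facts}

\paragraph{Principally polarized abelian varieties as lattices.}
A principally polarized abelian variety (ppav) is the same thing as a lattice $L$ with a Hodge structure $L_{\mathbb C}=H^{1,0}\oplus H^{0,1}$ and a unimodular alternating integral form $(\ ,\ )$ such that $(H^{1,0},H^{1,0})=0$ and $\sqrt{-1}\,(\omega,\bar\omega)>0$ for $0\ne\omega\in H^{1,0}$. For the Jacobian $JD$ of a smooth projective curve $D$ this is $H^1(D,\mathbb Z)$ with the cup product, which we write $a\cdot b$. We suppress Tate twists, so a Hodge structure of type $(2,1)+(1,2)$ is treated in the same way. Products of ppav's correspond to orthogonal direct sums of sub-Hodge structures; the summands of a unimodular lattice in an orthogonal direct sum are unimodular. A ppav is \emph{irreducible} if it is nonzero and is not a product of two nonzero ppav's.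

\begin{itemize}
\item[(CG)] \cite{CG} If a smooth projective threefold $X$ is rational, then $J(X)$ is isomorphic, as a ppav, to a product of Jacobians of curves. Every ppav is a product of irreducible ppav's, and the set of factors, as abelian subvarieties, is unique. Jacobians of curves of genus $\ge1$ are irreducible.
\item[(T)] (Torelli) The ppav $JD$ determines the curve $D$. If $g(D)\ge2$, every automorphism of the ppav $JD$ is $\pm\tau_*$ with $\tau\in\operatorname{Aut}(D)$, and $\operatorname{Aut}(D)\to\operatorname{Aut}(JD)$ is injective.
\end{itemize}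
Because of the uniqueness in (CG), every automorphism of a ppav permutes its irreducible factors.

\paragraph{Gysin maps.}
For a morphism $\varphi\colon M\to N$ of smooth projective varieties, $\varphi_*\colon H^k(M,\mathbb Z)\to H^{k+2(\dim N-\dim M)}(N,\mathbb Z)$ denotes the Gysin map. We use the projection formula and four standard facts.
\begin{enumerate}
\item If $i\colon E\hookrightarrow N$ is a smooth divisor, then $i^*i_*$ is the cup product with $c_1(N_E)$, where $N_E$ is the normal bundle.
\item If $r\colon E\to R$ is a $\mathbb P^1$-bundle with fiber $\ell$ and $\xi\in H^2(E,\mathbb Z)$ has degree $d$ on $\ell$, then $r_*(r^*a\cup\xi)=d\,a$.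
\item If two smooth divisors $F,E\subset N$ meet transversally in $F\cap E$, then restricting to $E$ a Gysin image from $F$ is the same as restricting to $F\cap E$ and taking the Gysin image in $E$.
\item If $b\colon\tilde N\to N$ is the blow-up of a threefold in disjoint smooth curves $R_p$, with exceptional divisors $\tilde\imath_p\colon\tilde E_p\hookrightarrow\tilde N$ and rulings $\tilde r_p\colon\tilde E_p\to R_p$, then $H^3(\tilde N,\mathbb Z)=b^*H^3(N,\mathbb Z)\oplus\bigoplus_p\tilde\imath_{p*}\tilde r_p^*H^1(R_p,\mathbb Z)$, and the first component of $\eta$ is $b^*b_*\eta$.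
\end{enumerate}

\section{A smooth model}\label{sec:model}

Only the product $-\alpha\beta$ will matter. Let $n\ge1$, and let $h$ be a binary form of degree $2n$ with simple zeros; for Theorem~\ref{thm:main}, $h=-\alpha\beta$. Put
\begin{itemize}
\item $W=\{h=0\}\subset\mathbb P^1$, so $|W|=2n$;
\item $C=\{s^2=h\}\subset\mathbb P(1,1,n)$, a smooth curve of genus $n-1$ with double cover $\kappa\colon C\to\mathbb P^1$ and involution $\iota\colon s\mapsto-s$, whose fixed set is identified with $W$;
\item $S=\{w^2=f\}\subset\mathbb P(1,1,1,2)$, a smooth del Pezzo surface of degree $2$, with involution $\gamma\colon w\mapsto-w$. Since $(0:0:0:1)\notin S$, the fixed locus of $\gamma$ is the curve $R=\{w=0\}\cong B$.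
\end{itemize}
Let $Y=C\times S$ and $\tau=\iota\times\gamma$.

\begin{lemma}\label{lem:model}
If $h=-\alpha\beta$ with $\deg\alpha=\deg\beta=n$, then $\{\alpha t^2+\beta f=0\}$ is irreducible and birational to $Y/\tau$.
\end{lemma}

\begin{proof}
The polynomial $\alpha t^2+\beta f$ is primitive in $t$, because $\gcd(\alpha,\beta f)=1$. It is irreducible by Gauss's lemma, since $-\beta f/\alpha$ is not a square in $\mathbb C(u,v,x,y,z)$: the form $f$, which is irreducible because $B$ is smooth, divides it exactly once. Consider the rational map
\[
(u,v,s;\,x,y,z,w)\longmapsto(u,v;\,x,y,z,\;t=sw/\alpha).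
\]
It lands in the hypersurface, because $\alpha t^2=hf/\alpha=-\beta f$, and it is $\tau$-invariant. Over a general point $(u,v;x,y,z,t)$ there are two choices of $s$, and each determines $w=\alpha t/s$. So the map is dominant of degree $2$ and induces a birational map from $Y/\tau$.
\end{proof}

The fixed locus of $\tau$ is the disjoint union of the curves $R_p=\{p\}\times R$, $p\in W$, and $\tau$ acts by $-1$ on its normal bundle. The quotient is therefore singular along the images of these curves, and we blow up first. Let $b\colon\tilde Y\to Y$ be the blow-up of $\bigsqcup_pR_p$, with exceptional divisors $\tilde\imath_p\colon\tilde E_p\hookrightarrow\tilde Y$, rulings $\tilde r_p\colon\tilde E_p\to R$ and fiber $\tilde\ell$. The lift $\tilde\tau$ of $\tau$ fixes exactly the points of the smooth divisor $\bigsqcup_p\tilde E_p$, so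
\[
X=\tilde Y/\tilde\tau
\]
is a smooth projective threefold birational to $Y/\tau$. Let $q\colon\tilde Y\to X$ be the quotient map. It maps $\tilde E_p$ isomorphically onto a divisor $i_p\colon E_p\hookrightarrow X$, with ruling $r_p\colon E_p\to R$ and fiber $\ell=q_*\tilde\ell$. As $q$ is ramified along $\tilde E_p$, we have $q^*E_p=2\tilde E_p$, and by the projection formula
\begin{equation}\label{eq:minus2}
E_p\cdot\ell=2\,\tilde E_p\cdot\tilde\ell=-2 .
\end{equation}

\paragraph{The ppav $J(X)$.}
Since $\iota$ acts by $-1$ on $H^1(C,\mathbb Q)$ and $H^1(S,\mathbb Q)=0$, we have $H^1(X,\mathbb Q)=H^1(C,\mathbb Q)^\iota\oplus H^1(S,\mathbb Q)^\gamma=0$, hence $H^5(X,\mathbb Q)=0$. Pulling back $3$-forms gives $H^0(K_X)\subset H^0(K_{\tilde Y})=H^0(K_C)\otimes H^0(K_S)=0$. Let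
\[
L=H^3(X,\mathbb Z)/\mathrm{tors},\qquad(\xi,\eta)=-\int_X\xi\cup\eta .
\]
The form is unimodular by Poincar\'e duality. The Hodge structure has type $(2,1)+(1,2)$, and all of $H^3$ is primitive because $H^5(X,\mathbb Q)=0$. So the Hodge--Riemann relations give $\sqrt{-1}\,(\omega,\bar\omega)>0$ for $0\ne\omega\in H^{2,1}$; this is the reason for the sign. Thus $L$ is the lattice of the ppav $J(X)$.

\paragraph{Rational structure.}
We have $H^3(X,\mathbb Q)=H^3(\tilde Y,\mathbb Q)^{\tilde\tau}$. By the K\"unneth formula, $H^3(Y,\mathbb Q)=H^1(C,\mathbb Q)\otimes H^2(S,\mathbb Q)$, and $\tilde\tau$ is the identity on $\tilde E_p$. Let $H^2(S,\mathbb Q)^-$ be the $(-1)$-eigenspace of $\gamma$. Since $b_2(S)=8$ and $H^2(S,\mathbb Q)^\gamma=H^2(\mathbb P^2,\mathbb Q)$, it has dimension $7$. Hence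
\begin{equation}\label{eq:rational}
H^3(X,\mathbb Q)\cong\bigl(H^1(C,\mathbb Q)\otimes H^2(S,\mathbb Q)^-\bigr)\oplus\bigoplus_{p\in W}H^1(B,\mathbb Q),\qquad \operatorname{rank}L=14(n-1)+12n .
\end{equation}
As $H^2(S,\mathbb C)$ is of type $(1,1)$, $J(X)$ is isogenous to $J(C)^7\times J(B)^{2n}$, itself a product of Jacobians. To use the Clemens--Griffiths criterion we must look at the integral lattice $L$.

\section{The copies of $H^1(B)$ and their reflections}\label{sec:lattice}

In this section $n\ge1$. For $a\in H^1(B,\mathbb Z)=H^1(R,\mathbb Z)$ and $p\in W$ put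
\[
[a]_p=i_{p*}r_p^*a\in L,\qquad A_p=\{[a]_p: a\in H^1(B,\mathbb Z)\}.
\]
We extend the notation linearly to $[c]_p\in L_{\mathbb Q}$ for $c\in H^1(B,\mathbb Q)$, and write $A_{p,\mathbb Q}$ for the span. The map $a\mapsto[a]_p$ is a morphism of Hodge structures. By the projection formula and fact 1, $([a]_p,[b]_p)=-\int_{E_p}r_p^*(a\cup b)\cup c_1(N_{E_p})$, and $c_1(N_{E_p})$ has degree $-2$ on $\ell$ by \eqref{eq:minus2}. The $E_p$ are disjoint. Therefore
\begin{equation}\label{eq:form}
([a]_p,[b]_p)=2\,(a\cdot b),\qquad([a]_p,[b]_{p'})=0\quad(p\ne p').
\end{equation}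
In particular $a\mapsto[a]_p$ is injective, and the $A_p$ are mutually orthogonal sub-Hodge structures of rank $6$.

The factor $2$ in \eqref{eq:form} is the source of everything that follows: $A_p$ is not unimodular, so it cannot be an orthogonal summand of the unimodular lattice $L$, and this suggests looking for fractional combinations of elements of the $A_p$ in $L$. The first lemma exhibits one. Its geometric source is the surface $w=0$. On $X$ it becomes the image $F$ of $\mathbb P^1\times R$, and $f=w^2$ vanishes to order $2$ along $F$ and to order $1$ along each $E_p$. So $2F+\sum_pE_p$ moves in a linear system pulled back from $\mathbb P^2$, and one expects $2F+\sum_p E_p$ to carry no class coming from $H^1(B)$.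

\begin{lemma}[Half-sums]\label{lem:half}
For each $a\in H^1(B,\mathbb Z)$ there is $\zeta(a)\in L$ with $2\zeta(a)=\sum_{p\in W}[a]_p$.
\end{lemma}

\begin{proof}
Let $k\colon C\times R\hookrightarrow Y$ be the inclusion. Since $W\times R$ is a Cartier divisor in $C\times R$, the strict transform of $C\times R$ is isomorphic to it; call the embedding $\tilde\jmath\colon C\times R\hookrightarrow\tilde Y$. Near a point of $R_p$ take coordinates $(s,w,y)$ on $Y$, so that $R_p=\{s=w=0\}$ and $C\times R=\{w=0\}$. In the chart $w=s\mu$ of the blow-up, $\tilde E_p=\{s=0\}$ and the strict transform is $\{\mu=0\}$; in the other chart the strict transform is empty. Hence the strict transform meets $\tilde E_p$ transversally, in a section $\sigma_p\colon R\to\tilde E_p$ of $\tilde r_p$.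

Let $\eta=\tilde\jmath_*\mathrm{pr}_R^*a\in H^3(\tilde Y,\mathbb Z)$. We compute $q_*\eta$ in two ways.

\emph{First way.} By the blow-up formula, $\eta=b^*b_*\eta+\sum_p\tilde\imath_{p*}\tilde r_p^*c_p$ with $c_p\in H^1(R,\mathbb Z)$. Here $b_*\eta=k_*\mathrm{pr}_R^*a$ is the pullback from $S$ of the Gysin image of $a$ in $H^3(S,\mathbb Z)$, and $H^3(S,\mathbb Z)=0$. So $b_*\eta=0$. Apply $\tilde r_{p*}\tilde\imath_p^*$ to both sides. On $\tilde\imath_{p*}\tilde r_p^*c_p$ it gives $(\tilde E_p\cdot\tilde\ell)\,c_p=-c_p$, and it kills the terms with $p'\ne p$. On $\eta$ it gives $\tilde r_{p*}\sigma_{p*}a=a$, by transversality and because $\mathrm{pr}_R^*a$ restricts to $a$ on $\{p\}\times R$. So $c_p=-a$. Since $q\tilde\imath_p=i_p$ under $\tilde E_p\cong E_p$, we get $q_*\eta=-\sum_p[a]_p$.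

\emph{Second way.} On $\tilde\jmath(C\times R)$ the involution $\tilde\tau$ acts as $\iota\times\mathrm{id}$. So $q\tilde\jmath=j\circ(\kappa\times\mathrm{id})$ for a morphism $j\colon\mathbb P^1\times R\to X$. Since $\kappa\times\mathrm{id}$ has degree $2$,
\[
q_*\eta=j_*(\kappa\times\mathrm{id})_*(\kappa\times\mathrm{id})^*\mathrm{pr}_R^*a=2\,j_*\mathrm{pr}_R^*a .
\]
Take $\zeta(a)=-j_*\mathrm{pr}_R^*a$.
\end{proof}

Pairing with half-sums shows that there is no denominator inside a single $A_p$.

\begin{lemma}[Primitivity]\label{lem:prim}
If $c\in H^1(B,\mathbb Q)$ and $[c]_p\in L$, then $c\in H^1(B,\mathbb Z)$. In other words, $A_{p,\mathbb Q}\cap L=A_p$.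
\end{lemma}

\begin{proof}
For all $b\in H^1(B,\mathbb Z)$, the integer $([c]_p,\zeta(b))$ equals $\frac12\cdot2(c\cdot b)=c\cdot b$ by \eqref{eq:form}. Since $H^1(B,\mathbb Z)$ is unimodular, $c$ is integral.
\end{proof}

\begin{lemma}[Reflections]\label{lem:refl}
For $p\in W$ let $\rho_p$ be $-1$ on $A_{p,\mathbb Q}$ and $+1$ on $A_p^\perp$. Then $\rho_p(L)=L$, and $\rho_p$ is an automorphism of the ppav $J(X)$. Its $(-1)$-eigenlattice in $L$ is $A_p$.
\end{lemma}

\begin{proof}
By \eqref{eq:form} the form is nondegenerate on $A_{p,\mathbb Q}$. Let $\xi\in L$ have orthogonal projection $[c]_p$ to $A_{p,\mathbb Q}$. For integral $b$ we have $2\,c\cdot b=(\xi,[b]_p)\in\mathbb Z$, so $2c\in H^1(B,\mathbb Z)$ and $\rho_p\xi=\xi-[2c]_p\in L$. Thus $\rho_p(L)\subset L$, and equality holds because $\rho_p^2=1$. As $A_{p,\mathbb Q}$ and $A_p^\perp$ are orthogonal sub-Hodge structures, $\rho_p$ preserves the form and the Hodge structure. The last assertion is Lemma~\ref{lem:prim}.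
\end{proof}

Because the $A_p$ are mutually orthogonal, the $\rho_p$ commute, and $\rho_r$ is the identity on $A_p$ for $r\ne p$. Let $\mathcal R\cong(\mathbb Z/2)^{W}$ be the group that they generate.

\begin{example}[$n=1$]\label{ex:one}
Let $W=\{p,p'\}$. By \eqref{eq:rational}, $L$ has rank $12$, so $A_p\oplus A_{p'}$ has finite index. Put
\[
L_\pm=\bigl\{\tfrac12\bigl([a]_p\pm[a]_{p'}\bigr):a\in H^1(B,\mathbb Z)\bigr\}.
\]
Both lie in $L$, since $\frac12([a]_p+[a]_{p'})=\zeta(a)$ and $\frac12([a]_p-[a]_{p'})=\zeta(a)-[a]_{p'}$. By \eqref{eq:form}, $L_+\perp L_-$, and the form on each is $\frac14(2+2)\,a\cdot b=a\cdot b$. So $L_+\oplus L_-$ is a unimodular sublattice of full rank, hence all of $L$, and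
\[
J(X)\cong JB\times JB .
\]
This is a product of Jacobians, as it must be, since $X$ is rational. The reflection $\rho_p$ sends $\frac12([a]_p+[a]_{p'})$ to $-\frac12([a]_p-[a]_{p'})$. It interchanges the two factors, and neither $A_p$ nor $A_{p'}$ lies in a single factor.
\end{example}

For $n\ge2$ we must exclude this picture, with two of the $A_p$ sharing a pair of interchanged factors. The statement we need is that the $2n$ lattices $A_p$ are glued all together and not in smaller groups.

\section{No partial gluing when $n\ge2$}\label{sec:glue}

One could try to compute $L$ completely. It is easier to observe that nothing distinguishes one point of $W$ from another when $h$ varies.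

\begin{lemma}[Monodromy]\label{lem:mono}
For every permutation $\sigma$ of $W$ there is an isometry of $L$ that maps $[a]_p$ to $[a]_{\sigma(p)}$ for all $p\in W$ and $a\in H^1(B,\mathbb Z)$.
\end{lemma}

\begin{proof}
Fix $f$ and let $h$ vary in the space $U$ of binary forms of degree $2n$ with simple zeros. Let $\mathcal W=\{(h,p):h(p)=0\}\subset U\times\mathbb P^1$, which is finite \'etale over $U$.

\emph{The family.} The family $\mathcal C=\{s^2=h\}\subset U\times\mathbb P(1,1,n)$ is smooth and projective over $U$, and the fixed locus of $\iota$ on it is a copy of $\mathcal W$. In $\mathcal C\times S$ the fixed locus $\mathcal W\times R$ of $\iota\times\gamma$ is smooth over $U$. So its blow-up is smooth over $U$, and blowing up commutes with restriction to fibers. The lifted involution fixes exactly the exceptional divisor, which is smooth over $U$, and acts by $-1$ on its normal bundle. Near a point of this divisor, let $x_1$ be the anti-invariant part of a local equation of it, and let $x_2,x_3$ be the invariant parts of functions that restrict to relative coordinates on it. Then $(x_1,x_2,x_3)$ are relative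 coordinates in which the involution is $x_1\mapsto-x_1$, and $(x_1^2,x_2,x_3)$ are relative coordinates on the quotient. Hence the quotient $\mathcal X\to U$ is smooth and projective. Its fibers are the threefolds $X$ of Section~\ref{sec:model}, and the image of the exceptional divisor is a $\mathbb P^1$-bundle $\mathcal E\to\mathcal W\times R$.

\emph{Monodromy.} Over a contractible open set $V\subset U$, $\mathcal W$ splits into sections $p_1,\dots,p_{2n}$, and $\mathcal E$ splits into divisors $\mathcal E_k\to V\times R$. Each $\mathcal E_k$ is a closed complex submanifold of $\mathcal X_V$ and meets every fiber transversally, so its Gysin map commutes with restriction to fibers. Hence the Gysin image in $H^3(\mathcal X_V,\mathbb Z)$ of the pullback of $a$ to $\mathcal E_k$ restricts to $[a]_{p_k(h)}$ on the fiber over each $h\in V$. So these classes are flat sections of the local system of lattices $L$, and a loop in $U$ that induces the permutation $\sigma$ of $W$ acts on $L$ by an isometry with $[a]_p\mapsto[a]_{\sigma(p)}$.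

\emph{All permutations occur.} The ordered $2n$-tuples of distinct points of $\mathbb P^1$ form the complement of a divisor in $(\mathbb P^1)^{2n}$, and this complement is connected. The space $\tilde U$ of pairs ($h\in U$, ordering of the zeros of $h$) is a $\mathbb C^*$-bundle over it, hence connected. Since $\tilde U\to U$ is a covering on whose fibers $\mathfrak S_{2n}$ acts simply transitively, every permutation of $W$ is induced by a loop.
\end{proof}

\begin{proposition}\label{prop:glue}
Let $n\ge2$, and let $T\subset W$ be a nonempty subset such that $\frac12\sum_{p\in T}[a]_p\in L$ for all $a\in H^1(B,\mathbb Z)$. Then $T=W$.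
\end{proposition}

\begin{proof}
Suppose $T\ne W$, and choose $p\in T$ and $p'\in W\setminus T$. Apply to $\frac12\sum_{r\in T}[a]_r$ an isometry from Lemma~\ref{lem:mono} for the transposition $(p\,p')$, and subtract the result:
\[
\tfrac12\bigl([a]_p-[a]_{p'}\bigr)\in L\quad\text{for all }a .
\]
Since $2n\ge3$, there is $p''\in W\setminus\{p,p'\}$. Applying an isometry for $(p'\,p'')$ gives $\frac12([b]_p-[b]_{p''})\in L$ for all $b$. By \eqref{eq:form} these two elements pair to $\frac14\cdot2(a\cdot b)=\frac12\,a\cdot b$, which is not an integer if $a\cdot b=1$. This is a contradiction.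
\end{proof}

The proof uses $n\ge2$ only to find a third point $p''$. For $n=1$ the elements $\frac12([a]_p-[a]_{p'})$ do lie in $L$; they make up the factor $L_-$ of Example~\ref{ex:one}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n\ge2$, and suppose that the threefold of Theorem~\ref{thm:main} is rational. By Lemma~\ref{lem:model}, so is $X$. By (CG),
\[
L=\bigoplus_{i\in I}L_i,\qquad L_i\cong H^1(D_i,\mathbb Z),\quad g(D_i)\ge1,
\]
an orthogonal sum in which the isomorphisms respect forms and Hodge structures. These are the irreducible factors of $J(X)$, so the group $\mathcal R$ permutes them.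

\subsection{All $A_p$ lie in one factor}

\begin{lemma}\label{lem:together}
Let $L=M\oplus M'$ be an orthogonal decomposition into sub-Hodge structures preserved by $\mathcal R$. Then either $M$ or $M'$ contains all $A_p$, $p\in W$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:refl}, $A_p$ is the $(-1)$-eigenlattice of $\rho_p$, and $\rho_p$ preserves $M$ and $M'$. So the components in $M$ and $M'$ of an element of $A_p$ are again in $A_p$, that is, $A_p=(A_p\cap M)\oplus(A_p\cap M')$. By \eqref{eq:form}, $A_p$ is $H^1(B,\mathbb Z)$ with its form doubled, so this is an orthogonal decomposition of the polarized Hodge structure $H^1(B,\mathbb Z)$, i.e.\ a product decomposition of $JB$. Since $JB$ is irreducible, $A_p\subset M$ or $A_p\subset M'$.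

Let $T=\{p:A_p\subset M\}$. The $M$-component of $\zeta(a)$ is $\frac12\sum_{p\in T}[a]_p$, and it lies in $M\subset L$, for every $a$. By Proposition~\ref{prop:glue}, $T=\varnothing$ or $T=W$.
\end{proof}

For an $\mathcal R$-orbit $O\subset I$ put $L_O=\bigoplus_{i\in O}L_i$. Apply the lemma to each $L_O$ and its complement. If no $L_O$ contained all $A_p$, then every complement would, and each $A_p$ would have zero component in every $L_O$, which is impossible because $A_p\ne0$. So there is an orbit $O$ with
\[
\bigoplus_{p\in W}A_p\subset L_O,\qquad\text{hence}\qquad\operatorname{rank}L_O\ge12n\ge24 .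
\]

\emph{Claim: $|O|=1$.} Otherwise some $\rho_p$ acts nontrivially on $O$. As $\mathcal R$ is abelian and transitive on $O$, an element that fixes one point of $O$ fixes all of them; so $\rho_p$ has no fixed point on $O$. It interchanges the factors of $L_O$ in pairs, and its $(-1)$-eigenlattice in $L_O$ has rank $\frac12\operatorname{rank}L_O\ge12$. But this eigenlattice is $A_p$, of rank $6$, a contradiction.

(In Example~\ref{ex:one}, $\operatorname{rank}L_O=12$ and $|O|=2$: there the claim fails.)

So $O=\{i\}$. Write $D=D_i$ and $g=g(D)$. All $A_p$ lie in $L_i\cong H^1(D,\mathbb Z)$, each $\rho_p$ preserves $L_i$, and $g\ge6n\ge12$.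

\subsection{The reflections become involutions of $D$}

By (T), $\rho_p|_{L_i}=\varepsilon_p\tau_p$ with $\varepsilon_p=\pm1$ and $\tau_p\in\operatorname{Aut}(D)$, acting on $H^1(D,\mathbb Z)$. By the injectivity in (T), $\tau_p^2=1$ and the $\tau_p$ commute. The $(-1)$-eigenspace of $\rho_p$ on $L_{i,\mathbb Q}$ is $A_{p,\mathbb Q}$, of dimension $6$, and $0<6<2g$; so $\tau_p\ne1$.

The sign must be $-1$. If $\varepsilon_p=+1$, then $H^1(D,\mathbb Q)^{\tau_p}$ has dimension $2g-6$, so $D/\tau_p$ has genus $g-3$. Riemann--Hurwitz gives $2g-2\ge2\bigl(2(g-3)-2\bigr)=4g-16$, that is, $g\le7$, contrary to $g\ge12$.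

Hence $\tau_p=-\rho_p$ on $L_i$ for all $p\in W$. Fix $p$, and let $\pi\colon D\to D_p=D/\tau_p$ be the quotient. Then $H^1(D,\mathbb Z)^{\tau_p}$ is the $(-1)$-eigenlattice of $\rho_p$ in $L_i$, which is $A_p$. In particular $g(D_p)=3$.

\subsection{The quotient curve is $B$}

The map $\pi^*$ embeds $H^1(D_p,\mathbb Z)$ into $A_p$ with finite index and multiplies the form by $2$, so its image has Gram determinant $2^6$. By \eqref{eq:form}, $A_p$ also has Gram determinant $2^6$. Hence the index is $1$. Thus
\[
H^1(D_p,\mathbb Z)\xrightarrow{\ \pi^*\ }A_p\xleftarrow{\ [\,\cdot\,]_p\ }H^1(B,\mathbb Z)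
\]
are isomorphisms of Hodge structures, and both double the cup product. So $JD_p\cong JB$ as ppav's, and $D_p\cong B$ by Torelli.

\subsection{The contradiction}

Choose $r\in W$ with $r\ne p$. Since $\tau_r$ commutes with $\tau_p$, it descends to an automorphism $\bar\tau_r$ of $D_p$ with $\bar\tau_r^2=1$. On $H^1(D_p,\mathbb Q)\cong A_{p,\mathbb Q}$ it acts as $-\rho_r$, which is $-1$ because $A_p\perp A_r$. So $\bar\tau_r$ is an involution without nonzero invariants in $H^1$, its quotient has genus $0$, and the genus $3$ curve $D_p\cong B$ is hyperelliptic. But a smooth plane quartic is canonically embedded, hence not hyperelliptic. This contradiction proves Theorem~\ref{thm:main}. \qed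

\begin{remark}
The main uses of the smoothness of $B$ are these: it makes $S$ and hence $X$ smooth; it makes $JB$ the Jacobian of a smooth curve, hence irreducible, in Lemma~\ref{lem:together}; and it makes $B$ non-hyperelliptic in the last step. That $B$ is the Klein quartic, or has any symmetry at all, plays no role.
\end{remark}

\section{Proof of Theorem~\ref{thm:all}}\label{sec:all}

The point is that the birational class of $Z$ depends only on $\alpha\beta$ modulo squares.

Write $-\alpha\beta=h_0g^2$ with $h_0$ squarefree, so that $\deg h_0=2m$ and $\deg g=\deg\alpha-m$. Over $K=\mathbb C(\mathbb P^1)$ the hypersurface becomes $t^2=-(\beta/\alpha)f$. This surface is irreducible, because an element of $K^*$ times the irreducible form $f$ is not a square in $K(x,y,z)$; so there is indeed exactly one component $Z$ dominating $\mathbb P^1$. Since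
\[
-\frac{\beta}{\alpha}=\frac{-\alpha\beta}{\alpha^2}=h_0\Bigl(\frac g\alpha\Bigr)^2=\frac{h_0}{v^{2m}}\Bigl(\frac{g\,v^m}{\alpha}\Bigr)^2 ,
\]
rescaling $t$ by an element of $K^*$ turns the generic fiber of $Z$ into $t^2=(h_0/v^{2m})f$. The birational class of $Z$ therefore depends only on $h_0$.
\begin{itemize}
\item $m=0$. Here $h_0$ is a nonzero constant, and after rescaling $t$ the equation is $t^2=f$. So $Z$ is birational to $S\times\mathbb P^1$, which is rational because the del Pezzo surface $S$ is.
\item $m=1$. After a change of coordinates on $\mathbb P^1$ we have $h_0=uv$, and the equation becomes $t^2=\lambda f$ with $\lambda=u/v$ a coordinate on $\mathbb P^1$. So $Z$ is birational to the hypersurface $\{vt^2=uf\}$. On it $\lambda=t^2/f$, so its projection to $\mathbb P(1,1,1,2)$ is birational, and $Z$ is rational.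
\item $m\ge2$. Factor $-h_0=\alpha_0\beta_0$ with $\deg\alpha_0=\deg\beta_0=m$. Then $-\beta_0/\alpha_0=h_0/\alpha_0^2$ differs from $h_0/v^{2m}$ by the square of $v^m/\alpha_0\in K^*$, so $Z$ is birational to $\{\alpha_0t^2+\beta_0f=0\}$. Here $\alpha_0\beta_0$ has $2m\ge4$ distinct zeros, and $Z$ is irrational by Theorem~\ref{thm:main}. \qed
\end{itemize}

\begin{thebibliography}{9}
\bibitem{Abban} Hamid Abban, \emph{On conjugacy classes of the Klein simple group in Cremona group}, arXiv:1310.5548 (2013).
\bibitem{CG} Clemens--Griffiths, Ann.\ of Math.\ \textbf{95} (1972).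
\end{thebibliography}

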